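# Two generators for the verbal subalgebra of the central elements $u_n$ in the free alternative algebra

Throughout, $F$ is a field of characteristic $0$ and $X$ is a countably infinite set. We write
$$a\circ b=ab+ba,\qquad [a,b]=ab-ba,\qquad (a,b,c)=(ab)c-a(bc),$$
and operators are written on the right of their arguments.

## 1. Alternative algebras, verbal subalgebras and the elements $u_n$

**Definition (alternative algebra).** An algebra is *alternative* if the associator $(a,b,c)$ vanishes whenever two of its arguments are equal. Since the characteristic is $0$, this is the same as saying that $(a,b,c)$ is skew-symmetric in its three arguments.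

*Example.* Let $N$ have basis $a_1,a_2,a_3$, $b_{ij}$ $(1\le i,j\le3)$, $d$, with products $a_ia_j=b_{ij}$ and $b_{ij}a_k=\epsilon_{ijk}d$, where $\epsilon_{ijk}$ is the sign of the permutation $(i,j,k)$, or $0$ if there is a repetition; all other products of basis elements are $0$. Give $a_i,b_{ij},d$ the degrees $1,2,3$. Products of total degree at least $4$ vanish, so only associators of the $a_i$ matter, and $(a_i,a_j,a_k)=b_{ij}a_k-a_ib_{jk}=\epsilon_{ijk}d$. This is skew-symmetric, so $N$ is alternative; it is not associative.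

**Definition (center, associative center).** The *associative center* of an alternative algebra is the set of elements $c$ with $(c,a,b)=0$ for all $a,b$. The *center* is the set of those $c$ in the associative center that also satisfy $[c,a]=0$ for all $a$.

*Example.* In $N$, the element $d$ annihilates everything, so it is central. The element $b_{12}$ is in the associative center, because associators containing it have degree at least $4$, but it is not central: $[b_{12},a_3]=d$. The element $a_1$ is not even in the associative center, since $(a_1,a_2,a_3)=d$.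

**Definition (free alternative algebra, values).** $Alt[X]$ is the free alternative algebra over $F$ on $X$: every map from $X$ to an alternative algebra extends uniquely to a homomorphism. A *value* of $g\in Alt[X]$ is the image of $g$ under an endomorphism of $Alt[X]$. If $g=g(x,x_1,\dots)$, we write $g(b,b_1,\dots)$ for the value under $x\mapsto b$, $x_i\mapsto b_i$, and we use the same notation for substitution into any other alternative algebra.

*Example.* The values of $[x,y]$ are all commutators $[a,b]$ with $a,b\in Alt[X]$.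

**Definition (verbal subalgebra).** A subalgebra of $Alt[X]$ is *verbal*, or a *$T$-subalgebra*, if all endomorphisms of $Alt[X]$ map it into itself. For $S\subset Alt[X]$, ${alg}_T\,S$ is the smallest $T$-subalgebra containing $S$. A linear subspace mapped into itself by all endomorphisms is called a *$T$-space*.

The subalgebra generated by all values of elements of $S$ is carried into itself by endomorphisms, and every $T$-subalgebra containing $S$ contains it. So ${alg}_T\,S$ is the linear span of all products, with one or more factors and any bracketing, of values of elements of $S$.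

*Example.* ${alg}_T\{[x,y]\}$ is the subalgebra generated by all commutators, while the linear span of all commutators is a $T$-space. At the other extreme, ${alg}_T\{x\}=Alt[X]$.

**Definition (free special Malcev algebra).** $SMalc[X]\subset Alt[X]$ is the subalgebra generated by $X$ with respect to the commutator $[a,b]$.

*Example.* In an alternative algebra,
$$[[a,b],c]+[[b,c],a]+[[c,a],b]=6(a,b,c). \tag{1}$$
Expand the left side into twelve terms. The terms $(ab)c$ (from the first summand) and $-a(bc)$ (from the second) give $(a,b,c)$; the terms $-(ba)c$ (first) and $b(ac)$ (third) give $-(b,a,c)$. The remaining terms are the cyclic shifts of these. So the left side is the alternating sum of all six associators, which is $6(a,b,c)$ by skew-symmetry. Since $6$ is invertible, $SMalc[X]$ is closed under associators: $(a,b,c)\in SMalc[X]$ whenever $a,b,c\in SMalc[X]$.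

**Definition (admissible $f$, the element $u_n^f$).** Fix $n\ge4$ and distinct generators $x,y,x_1,\dots,x_n\in X$. Call $f(x,y,x_1,\dots,x_n)\in SMalc[X]$ *admissible* if it is multilinear in these $n+2$ variables and is trivial in the free associative algebra, that is, vanishes when its commutators are evaluated there. For admissible $f$ put
$$u_n^f=u_n^f(x,x_1,\dots,x_n)=f(x^2,x,x_1,\dots,x_n)-f(x,x^2,x_1,\dots,x_n).$$

*Example.* The element $[(x,x_1,x_2),(y,x_3,x_4)]$ is admissible with $n=4$. It lies in $SMalc[X]$ by (1), it is multilinear, and it vanishes in associative algebras because associators do.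

We take the following facts as known.

- (i) Every $u_n^f$ lies in the center of $Alt[X]$.
- (ii) For a given $n$, all $u_n^f$ with $f$ admissible are scalar multiples of a single element $u_n=u_n(x,x_1,\dots,x_n)$, which is skew-symmetric in $x_1,\dots,x_n$.
- (iii) For every $m\ge1$, $u_n=0$ when $n=4m+2$ or $n=4m+3$, and one can choose $f$ so that $u_n\ne0$ when $n=4m$ or $n=4m+1$.
- (iv) For $m\ge1$, the ideals generated by $u_{4m}$ and $u_{4m+1}$ lie in the associative center of $Alt[X]$ and have trivial multiplication.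
- (v) $u_n$ vanishes in every alternative algebra on $n-1$ generators.
- (vi) ${alg}_T\{u_n\mid n=4,5,\dots\}={alg}_T\{u_{4m}\mid m=1,2,\dots\}$.

Let
$$T={alg}_T\{u_n\mid n=4,5,\dots\},$$
equivalently the verbal subalgebra generated by all $u_n^f$ with $n\ge4$ and $f$ admissible. The question, from Ivan Shestakov and Sergey Sverchkov, "New elements in the center of free alternative algebra", arXiv:2201.08915 (2022), is this: **is $T$ finitely generated as a $T$-subalgebra, that is, is $T={alg}_T\,S$ for some finite $S\subset Alt[X]$?**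

By (vi), $T$ is the union of the chain $T_k={alg}_T\{u_4,u_8,\dots,u_{4k}\}$. A finite subset of $T$ lies in some $T_k$. So the question is whether this chain stabilizes: can the later $u_{4m}$ be produced from the earlier ones by substitutions, products and linear combinations?

## 2. A concrete family $f_m$ and the statements

For $m\ge1$ let $E_{ij}$ be the operator $a\mapsto(a,x_i,x_j)$ and put
$$f_m(x,y,x_1,\dots,x_{4m})=\sum_{\sigma\in S_{4m}}\operatorname{sgn}\sigma\,\bigl[xE_{\sigma1\,\sigma2}\cdots E_{\sigma(2m-1)\,\sigma(2m)}\,,\;yE_{\sigma(2m+1)\,\sigma(2m+2)}\cdots E_{\sigma(4m-1)\,\sigma(4m)}\bigr].$$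
By (1) and induction, the entries of each commutator lie in $SMalc[X]$, hence so does $f_m$. It is multilinear, and it vanishes in associative algebras because each entry is an associator. So $f_m$ is admissible, with $n=4m$.

**Theorem 1.**
(a) $f_m$ is admissible and $u_{4m}^{f_m}\ne0$ for every $m\ge1$. Hence, by (ii), $u_{4m}$ is a nonzero multiple of $u_{4m}^{f_m}$.
(b) For every $m\ge1$, $u_{4m}^{f_m}$ is a linear combination of values of $u_4^{f_1}$ and $u_8^{f_2}$.
(c) $T={alg}_T\{u_4,u_8\}={alg}_T\{u_4+u_8\}$. So $T$ is finitely generated.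

**Theorem 2.**
(a) $T\cdot T=0$, and $T$ is the linear span of the values of $u_4$ and $u_8$; so $T$ is finitely generated even as a $T$-space.
(b) For every set $M$ of positive integers there is a finite $M_0\subseteq M$ with ${alg}_T\{u_{4m}\mid m\in M\}={alg}_T\{u_{4m}\mid m\in M_0\}$. For every $k\ge1$, ${alg}_T\{u_{4m}\mid m\ge k\}={alg}_T\{u_{4k},u_{4k+4},u_{4k+8}\}$.

Nothing below decides whether $u_8\in{alg}_T\{u_4\}$.

The proofs use facts (i), (ii), (iv) and (vi). Part (a) of Theorem 1 is needed because (ii) alone leaves open that $u_{4m}^{f_m}$ is the zero multiple of $u_{4m}$, in which case (b) would say nothing about $u_{4m}$.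

## 3. Two derivation identities, and $u_4$ written out

In every alternative algebra over $F$,
$$[a\circ b,c]=a\circ[b,c]+b\circ[a,c], \tag{2}$$
$$(a\circ b,c,d)=a\circ(b,c,d)+b\circ(a,c,d). \tag{3}$$
They say that $[\,\cdot\,,c]$ and $(\,\cdot\,,c,d)$ are derivations of the product $\circ$.

**Proof of (2).** Expanding,
$$[ab,c]-a[b,c]-[a,c]b=(ab)c-c(ab)-a(bc)+a(cb)-(ac)b+(ca)b=(a,b,c)-(a,c,b)+(c,a,b)=3(a,b,c).$$
Add the same formula with $a,b$ exchanged; the associators cancel and (2) remains.

**Proof of (3).** In any algebra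
$$(wx,y,z)-(w,xy,z)+(w,x,yz)=w(x,y,z)+(w,x,y)z, \tag{4}$$
since both sides expand to $((wx)y)z-(w(xy))z+w((xy)z)-w(x(yz))$. We use (4) three times, together with skew-symmetry of the associator.

With $(w,x,y,z)=(a,a,c,d)$ it gives $(a^2,c,d)=(a,ac,d)+a(a,c,d)$.

With $(d,c,a,a)$ it gives $-(d,ca,a)+(d,c,a^2)=(d,c,a)a$. Exchanging the outer entries of each associator, $(a^2,c,d)=(a,ca,d)+(a,c,d)a$.

With $(c,a,a,d)$ it gives $(ca,a,d)-(c,a^2,d)+(c,a,ad)=0$, that is, $(a^2,c,d)=(a,ca,d)-(a,ad,c)$.

The last two formulas give $(a,ad,c)=-(a,c,d)a=(a,d,c)a$. Renaming, $(a,ac,d)=(a,c,d)a$. Insert this into the first formula: $(a^2,c,d)=(a,c,d)a+a(a,c,d)=a\circ(a,c,d)$. Replacing $a$ by $a+b$ and taking the part linear in both $a$ and $b$ gives (3). (Identity (3) also follows from the skew-symmetry of the Kleinfeld function $(ab,c,d)-b(a,c,d)-(b,c,d)a$; see Zhevlakov–Slin'ko–Shestakov–Shirshov, *Rings that are Nearly Associative*, Ch. 7.)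

**The case $m=1$.** Exchanging $\sigma1,\sigma2$ changes both $\operatorname{sgn}\sigma$ and the associator $(x,x_{\sigma1},x_{\sigma2})$ by a sign; likewise for $\sigma3,\sigma4$. So the $24$ summands of $f_1$ come in six groups of four equal terms. Put $q_{ij}=(x,x_i,x_j)$. Then
$$f_1(x^2,x,x_1,\dots,x_4)=4\sum \pm\bigl[(x^2,x_i,x_j),q_{kl}\bigr],$$
summed over the six splittings $\{1,2,3,4\}=\{i<j\}\cup\{k<l\}$; the sign is that of the permutation $(i,j,k,l)$, namely $+$ for $12|34,\ 14|23,\ 23|14,\ 34|12$ and $-$ for $13|24,\ 24|13$. By (3), $(x^2,x_i,x_j)=x\circ q_{ij}$. By (2), $[x\circ q_{ij},q_{kl}]=x\circ[q_{ij},q_{kl}]+q_{ij}\circ[x,q_{kl}]$. The splittings $ij|kl$ and $kl|ij$ have the same sign, so the terms $x\circ[q_{ij},q_{kl}]$ cancel in pairs. The same symmetry gives $f_1(x,x^2,\dots)=-f_1(x^2,x,\dots)$. Hence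
$$u_4^{f_1}=8\sum\pm\, q_{ij}\circ[x,q_{kl}]. \tag{5}$$

For $m=2$ there are already $8!$ permutations, so we need bookkeeping that hides the signs.

## 4. One operator $E$ over a Grassmann ring

Recall that the Grassmann algebra on $e_1,\dots,e_n$ is the unital associative algebra with relations $e_ie_j=-e_je_i$, $e_i^2=0$. The products $e_I=e_{i_1}\cdots e_{i_r}$, for $I=\{i_1<\dots<i_r\}$, form a basis. For example, $e_2e_4e_1e_3=-e_1e_2e_3e_4$: the algebra records the sign of a permutation and kills repetitions, as an alternating sum does. The span $R$ of the $e_I$ with $|I|$ even is a commutative associative ring, since $(e_1e_2)(e_3e_4)=(e_3e_4)(e_1e_2)$ and so on.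

**Step 1: replace alternating sums by powers of one operator.** Fix $m$, put $n=4m$, and let $\mathfrak B=Alt[X]\otimes R$. Since $(b\otimes r,c\otimes r',d\otimes r'')=(b,c,d)\otimes rr'r''$ and $R$ is commutative, the associator of $\mathfrak B$ is skew-symmetric, so $\mathfrak B$ is alternative and (1)–(3) hold in it. Define the $R$-linear map
$$E:\mathfrak B\to\mathfrak B,\qquad bE=\sum_{i,j=1}^n(b,x_i,x_j)\,e_ie_j.$$
By (3), $(b\circ c)E=bE\circ c+b\circ cE$, and hence, by Leibniz' rule,
$$(b\circ c)E^k=\sum_{q=0}^k\tbinom kq\,bE^q\circ cE^{k-q}. \tag{6}$$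
For $b,c\in Alt[X]$, the element $[bE^k,cE^k]$ is the sum over all index sequences $(j_1,\dots,j_{4k})$ of
$$[bE_{j_1j_2}\cdots E_{j_{2k-1}j_{2k}},\,cE_{j_{2k+1}j_{2k+2}}\cdots E_{j_{4k-1}j_{4k}}]\;e_{j_1}\cdots e_{j_{4k}}.$$
Sequences with a repetition contribute $0$. The sequences that arrange a given set $I=\{i_1<\dots<i_{4k}\}$ contribute $\operatorname{sgn}\sigma\cdot e_I$ times the corresponding commutator. Hence
$$[bE^k,cE^k]=\sum_{|I|=4k}f_k(b,c,x_{i_1},\dots,x_{i_{4k}})\,e_I. \tag{7}$$

**Step 2: turn $u_{4k}^{f_k}$ into a cubic form.** For $b\in\mathfrak B$ put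
$$\varphi_k(b)=[(b\circ b)E^k,bE^k]=2[b^2E^k,bE^k]=[b^2E^k,bE^k]-[bE^k,b^2E^k].$$
For $b\in Alt[X]$, two applications of (7) give
$$\varphi_k(b)=\sum_{|I|=4k}u_{4k}^{f_k}(b,x_{i_1},\dots,x_{i_{4k}})\,e_I. \tag{8}$$

**Step 3: allow arguments from all of $\mathfrak B$.** We want to insert elements such as $xE$, which do not lie in $Alt[X]$. For this we polarize. Let
$$\Phi_k(b_1,b_2,b_3)=\sum_{\pi\in S_3}[(b_{\pi1}\circ b_{\pi2})E^k,b_{\pi3}E^k]=\sum_{\emptyset\ne J\subseteq\{1,2,3\}}(-1)^{3-|J|}\varphi_k\Bigl(\sum_{j\in J}b_j\Bigr).$$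
The second equality is inclusion–exclusion: $\varphi_k(b)=\tau(b,b,b)$ for the trilinear map $\tau(b_1,b_2,b_3)=[(b_1\circ b_2)E^k,b_3E^k]$, and the alternating sum keeps exactly the terms $\tau(b_{i},b_{j},b_{l})$ in which all three indices $1,2,3$ occur. Let $V_k$ be the linear span of all values of $u_{4k}^{f_k}$. By (8), $\varphi_k(b)\in V_k\otimes R$ for $b\in Alt[X]$, so $\Phi_k(b_1,b_2,b_3)\in V_k\otimes R$ for $b_i\in Alt[X]$. As $\Phi_k$ is $R$-trilinear and $V_k\otimes R$ is an $R$-submodule,
$$\Phi_k(b_1,b_2,b_3)\in V_k\otimes R\qquad\text{for all }b_1,b_2,b_3\in\mathfrak B. \tag{9}$$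

## 5. Polynomials in three variables

Put $a_i=xE^i\in\mathfrak B$, $a_0=x$. By (2) and (6), everything that we obtain by inserting the $a_i$ into $\Phi_k$ is a combination of expressions $a_i\circ[a_j,a_l]$. This suggests recording only the exponents.

**Step 4: the encoding map.** Define the $F$-linear map
$$W:F[\alpha,\beta,\gamma]\to\mathfrak B,\qquad W(\alpha^i\beta^j\gamma^l)=a_i\circ[a_j,a_l].$$
Exchanging $\beta$ and $\gamma$ in $h$ changes the sign of $W(h)$. So $W(h)=0$ whenever $h$ is symmetric in $\beta,\gamma$, in particular whenever $h$ is symmetric in all three variables.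

**Step 5: the operator power becomes a polynomial factor.** Put $p=\gamma(\alpha+\beta)$. By (6) and then (2),
$$[(a_i\circ a_j)E^k,a_lE^k]=\sum_q\tbinom kq[a_{i+q}\circ a_{j+k-q},a_{l+k}]=\sum_q\tbinom kq\bigl(a_{i+q}\circ[a_{j+k-q},a_{l+k}]+a_{j+k-q}\circ[a_{i+q},a_{l+k}]\bigr).$$
The right side is $W$ of
$$\sum_q\tbinom kq\bigl(\alpha^{i+q}\beta^{j+k-q}+\alpha^{j+k-q}\beta^{i+q}\bigr)\gamma^{l+k}=(\alpha+\beta)^k\gamma^k(\alpha^i\beta^j+\alpha^j\beta^i)\gamma^l=p^k(\alpha^i\beta^j+\alpha^j\beta^i)\gamma^l.$$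
Let $\mu_{ijl}$ be the sum of the six monomials obtained by permuting the exponents $(i,j,l)$ in $\alpha^i\beta^j\gamma^l$ (so $\mu_{000}=6$). Summing over the six permutations of $(i,j,l)$, each of $\alpha^i\beta^j\gamma^l$ and $\alpha^j\beta^i\gamma^l$ sums to $\mu_{ijl}$, and
$$\Phi_k(a_i,a_j,a_l)=2W(p^k\mu_{ijl}). \tag{10}$$

**Step 6: what substitution into $u_{4k}^{f_k}$ yields.** Let $\Lambda=F[\alpha,\beta,\gamma]^{S_3}$. In characteristic $0$ the $\mu_{ijl}$ span $\Lambda$. So (9) and (10) give
$$W(p^k\lambda)\in V_k\otimes R\qquad\text{for all }\lambda\in\Lambda,\ k\ge1. \tag{11}$$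

**Step 7: what we want to express.** Take $k=m$ and $i=j=l=0$ in (10). Since $\Phi_m(x,x,x)=6\varphi_m(x)$ and $\mu_{000}=6$, we get $\varphi_m(x)=2W(p^m)$. In (8) with $k=m$ the only set is $I=\{1,\dots,n\}$, so
$$u_{4m}^{f_m}(x,x_1,\dots,x_n)\,e_1\cdots e_n=2W(p^m). \tag{12}$$

**Check for $m=1$.** Here $p=\alpha\gamma+\beta\gamma$ and $W(\beta\gamma)=a_0\circ[a_1,a_1]=0$, so (12) reads $u_4^{f_1}e_1e_2e_3e_4=2\,a_1\circ[a_0,a_1]$ with $a_1=2\sum_{i<j}q_{ij}e_ie_j$. This is (5).

The problem is now about polynomials: produce $p^m$, up to polynomials killed by $W$, from products $p^k\lambda$ with $\lambda$ symmetric and $k$ small.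

## 6. Substituting into $u_4$ alone: $p^2$ stays out of reach

The natural first attempt is to use only $u_4$. Its first variable may be replaced by elements that already contain some of the $x_i$, and (11) with $k=1$ supplies all $W(p\lambda)$. Let us try this for $u_8$, that is, for $p^2$. Write $\varepsilon_1=\alpha+\beta+\gamma$, $\varepsilon_2=\alpha\beta+\beta\gamma+\gamma\alpha$, $\varepsilon_3=\alpha\beta\gamma$ in this section and the next. The target is
$$W(p^2)=W\bigl(\gamma^2(\alpha^2+2\alpha\beta+\beta^2)\bigr)=a_2\circ[a_0,a_2]+2\,a_1\circ[a_1,a_2].$$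
For degree reasons we need $\lambda$ of degree $2$, so $\lambda$ is a combination of $\varepsilon_2$ and $\alpha^2+\beta^2+\gamma^2$. We compute
$$p\,\varepsilon_2=\alpha^2\beta\gamma+\alpha\beta^2\gamma+2\alpha\beta\gamma^2+\beta^2\gamma^2+\alpha^2\gamma^2,\qquad W(p\,\varepsilon_2)=a_2\circ[a_0,a_2]+a_1\circ[a_1,a_2],$$
$$p(\alpha^2+\beta^2+\gamma^2)=\alpha^3\gamma+\alpha^2\beta\gamma+\alpha\beta^2\gamma+\beta^3\gamma+\alpha\gamma^3+\beta\gamma^3,$$
$$W\bigl(p(\alpha^2+\beta^2+\gamma^2)\bigr)=a_3\circ[a_0,a_1]+a_1\circ[a_0,a_3]-a_1\circ[a_1,a_2].$$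
The first expression misses the target by $a_1\circ[a_1,a_2]$, and the second one cannot supply this term without bringing in $a_3$.

The obstruction is structural. Put
$$p_\alpha=\alpha(\beta+\gamma),\qquad p_\beta=\beta(\alpha+\gamma),\qquad p_\gamma=\gamma(\alpha+\beta)=p.$$
To succeed at the level of polynomials we would need $B\in\Lambda$ with $p^2-Bp$ symmetric in $\beta,\gamma$. It is symmetric in $\alpha,\beta$ anyway, so it would be some $A\in\Lambda$. Permuting the variables in $p^2=A+Bp$, we see that the three distinct elements $p_\alpha,p_\beta,p_\gamma$ would all be roots of $t^2-Bt-A$, which is impossible in a domain. This does not show that $u_8\notin{alg}_T\{u_4\}$, since other substitutions, and further relations among the $a_i\circ[a_j,a_l]$, have not been excluded. It shows that a quadratic equation for $p$ over $\Lambda$ is too much to ask. The same three roots, however, satisfy a cubic equation.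

## 7. The cubic equation for $p$ and the proof of Theorem 1(b)

**Step 8: a monic cubic with coefficients in $\Lambda$.** The group $S_3$ permutes $p_\alpha,p_\beta,p_\gamma$, so their elementary symmetric functions $s_1,s_2,s_3$ lie in $\Lambda$. Since $p$ is a root of $(t-p_\alpha)(t-p_\beta)(t-p_\gamma)$,
$$p^3=s_1p^2-s_2p+s_3. \tag{13}$$

**Step 9: reduce $p^m$.** By (13) and induction on $m$ there are $A,B,C\in\Lambda$ with $p^m=A+Bp+Cp^2$. By Step 4, $W(A)=0$. By (11) with $k=1$ and $k=2$,
$$W(p^m)=W(Bp)+W(Cp^2)\in V_1\otimes R+V_2\otimes R=(V_1+V_2)\otimes R.$$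

**Step 10: read off the coefficient.** By (12), $u_{4m}^{f_m}\,e_1\cdots e_n\in(V_1+V_2)\otimes R$. The $e_I$ with $|I|$ even form a basis of $R$, so comparing the coefficients of $e_1\cdots e_n$ gives $u_{4m}^{f_m}\in V_1+V_2$. This is Theorem 1(b). $\blacksquare$

**The case $m=3$ in full.** Since $p_\gamma=\varepsilon_2-\alpha\beta$, and similarly for the other two, and since $\alpha\beta,\beta\gamma,\gamma\alpha$ have elementary symmetric functions $\varepsilon_2,\ \varepsilon_1\varepsilon_3,\ \varepsilon_3^2$, we find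
$$s_1=2\varepsilon_2,\qquad s_2=3\varepsilon_2^2-2\varepsilon_2^2+\varepsilon_1\varepsilon_3=\varepsilon_2^2+\varepsilon_1\varepsilon_3,\qquad s_3=\varepsilon_2^3-\varepsilon_2^3+\varepsilon_1\varepsilon_2\varepsilon_3-\varepsilon_3^2=\varepsilon_1\varepsilon_2\varepsilon_3-\varepsilon_3^2.$$
Hence $W(p^3)=2W(\varepsilon_2p^2)-W\bigl((\varepsilon_2^2+\varepsilon_1\varepsilon_3)p\bigr)$. Here $\varepsilon_2=\frac12\mu_{110}$. Also $\varepsilon_1\varepsilon_3=\frac12\mu_{211}$ and $\varepsilon_2^2=\frac12\mu_{220}+2\varepsilon_1\varepsilon_3$, so $\varepsilon_2^2+\varepsilon_1\varepsilon_3=\frac12\mu_{220}+\frac32\mu_{211}$. By (10) and $\varphi_3(x)=2W(p^3)$,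
$$\varphi_3(x)=\Phi_2(a_1,a_1,a_0)-\tfrac12\Phi_1(a_2,a_2,a_0)-\tfrac32\Phi_1(a_2,a_1,a_1).$$
The left side is $u_{12}^{f_3}e_1\cdots e_{12}$, and the right side consists of values of $u_8^{f_2}$ and $u_4^{f_1}$. We can confirm this on the symbols. Put $\rho=a_3\circ[a_1,a_2]-a_1\circ[a_2,a_3]$. Using $\varepsilon_2=\alpha\beta+p$ we get
$$\varepsilon_2p^2=\alpha\beta\gamma^2(\alpha+\beta)^2+p^3,\qquad W(\varepsilon_2p^2)=\rho+W(p^3),$$
$$\varepsilon_2^2p=\alpha^2\beta^2\gamma(\alpha+\beta)+2\alpha\beta\gamma^2(\alpha+\beta)^2+p^3,\qquad W(\varepsilon_2^2p)=-a_3\circ[a_1,a_2]-a_2\circ[a_1,a_3]+2\rho+W(p^3),$$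
$$\varepsilon_1\varepsilon_3p=\alpha\beta\gamma^2(\alpha+\beta)^2+\alpha\beta\gamma^3(\alpha+\beta),\qquad W(\varepsilon_1\varepsilon_3p)=\rho+a_2\circ[a_1,a_3]+a_1\circ[a_2,a_3]=a_3\circ[a_1,a_2]+a_2\circ[a_1,a_3].$$
The last two add up to $2\rho+W(p^3)$, and indeed $2(\rho+W(p^3))-(2\rho+W(p^3))=W(p^3)$.

## 8. Superalgebras and the choice of a test algebra

It remains to show $u_{4m}^{f_m}\ne0$ for every $m$, and for this we must find alternative algebras in which it does not vanish. The first idea is to evaluate in one fixed finite-dimensional alternative algebra. This fails as soon as $4m$ exceeds the dimension: $f_m$, and hence $u_{4m}^{f_m}$, is multilinear and skew-symmetric in $x_1,\dots,x_{4m}$ by construction, so it vanishes when these variables are given linearly dependent values. The remedy is to work with a fixed finite-dimensional *superalgebra* and to substitute for all $x_i$ the same odd element $z$ with different Grassmann coefficients.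

**Definition (superalgebra, Grassmann envelope).** A *superalgebra* is an algebra $A=A_{\bar0}\oplus A_{\bar1}$ with $A_{\bar i}A_{\bar j}\subseteq A_{\overline{i+j}}$, the indices being taken modulo $2$. For $a\in A_{\bar i}$ write $|a|=i$. If $G=G_{\bar0}\oplus G_{\bar1}$ is a Grassmann algebra, split by the parity of $|I|$, the *Grassmann envelope* is the subalgebra $G(A)=A_{\bar0}\otimes G_{\bar0}+A_{\bar1}\otimes G_{\bar1}$ of $A\otimes G$. The superalgebra $A$ is *alternative* if for homogeneous $a,b,d$
$$(a,b,d)=-(-1)^{|a||b|}(b,a,d)=-(-1)^{|b||d|}(a,d,b). \tag{14}$$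

If (14) holds then $G(A)$ is an alternative algebra. Indeed $(a\otimes g,b\otimes h,d\otimes k)=(a,b,d)\otimes ghk$, and
$$(b\otimes h,a\otimes g,d\otimes k)=(b,a,d)\otimes hgk=(-1)^{|a||b|}(b,a,d)\otimes ghk=-(a,b,d)\otimes ghk.$$
The exchange of the last two arguments is the same.

*Example.* Let $A$ have basis $z,y,d$, with $z,d$ odd and $y$ even, products $z^2=y$, $yz=d$, and all others $0$. Give $z,y,d$ the degrees $1,2,3$. The only nonzero associator of basis elements is $(z,z,z)=yz-zy=d$, since all others have degree at least $4$. For three odd arguments (14) asks for *symmetry*, so $A$ is alternative. In the envelope, $(z\varepsilon_1,z\varepsilon_2,z\varepsilon_3)=d\,\varepsilon_1\varepsilon_2\varepsilon_3$ is skew-symmetric and nonzero, although only one element $z$ was used.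

We now want an odd $z$ for which the operator $b\mapsto(b,z,z)$ has nonzero eigenvalues, so that its powers do not die.

**The superalgebra $A$.** Let $F'=F(r)$ with $r^2=3$, and put $s=\frac{1+r}2$, $t=\frac{1-r}2$. Then
$$s+t=1,\qquad t-s=-r,\qquad st=-\tfrac12,\qquad s^2=1+\tfrac r2,\qquad t^2=1-\tfrac r2. \tag{15}$$
In particular $s^2-\frac r2=1$ and $t^2+\frac r2=1$. Let $A$ be the unital superalgebra over $F'$ with even basis $1,v,w,c$, odd basis $z,v',w',c'$, and products
$$z^2=\tfrac r2\,1;$$
$$vz=sv',\quad zv=tv',\quad v'z=sv,\quad zv'=-tv;$$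
$$wz=tw',\quad zw=sw',\quad w'z=-tw,\quad zw'=sw;$$
$$cz=rc',\quad zc=-rc',\quad c'z=\tfrac12c,\quad zc'=-\tfrac12c;$$
$$vw=wv=\tfrac12c,\quad v'w=tc',\quad wv'=sc',\quad vw'=-tc',\quad w'v=-sc',\quad v'w'=\tfrac12c,\quad w'v'=-\tfrac12c.$$
All other products of basis elements different from $1$ are $0$. Parities match in each line.

**Lemma.** $A$ is an alternative superalgebra.

**Which associators must be checked.** Give $1,z$ the bidegree $(0,0)$, $v,v'$ the bidegree $(1,0)$, $w,w'$ the bidegree $(0,1)$, and $c,c'$ the bidegree $(1,1)$. The table respects this grading, and there is nothing in other bidegrees. Associators containing $1$ vanish. An associator of other basis elements can be nonzero only if its total bidegree is $(0,0)$, $(1,0)$, $(0,1)$ or $(1,1)$. This leaves $(z,z,z)$, which is $z^2z-zz^2=0$; two $z$ and one $\mu\in\{v,v',w,w',c,c'\}$; and one $z$, one of $v,v'$, one of $w,w'$.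

**Two $z$ and one $\mu$.** Exchanging the two $z$ imposes nothing, because both are odd. So (14) amounts to $(\mu,z,z)=(z,z,\mu)=-(-1)^{|\mu|}(z,\mu,z)$.

- $v$: $(v,z,z)=s\,v'z-\frac r2v=(s^2-\frac r2)v=v$; $(z,z,v)=\frac r2v-t\,zv'=(\frac r2+t^2)v=v$; $(z,v,z)=t\,v'z-s\,zv'=2st\,v=-v$.
- $v'$: $(v',z,z)=s\,vz-\frac r2v'=(s^2-\frac r2)v'=v'$; $(z,z,v')=\frac r2v'+t\,zv=(\frac r2+t^2)v'=v'$; $(z,v',z)=-t\,vz-s\,zv=-2st\,v'=v'$.
- $w$: $(w,z,z)=t\,w'z-\frac r2w=(-t^2-\frac r2)w=-w$; $(z,z,w)=\frac r2w-s\,zw'=(\frac r2-s^2)w=-w$; $(z,w,z)=s\,w'z-t\,zw'=-2st\,w=w$.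
- $w'$: $(w',z,z)=-t\,wz-\frac r2w'=(-t^2-\frac r2)w'=-w'$; $(z,z,w')=\frac r2w'-s\,zw=(\frac r2-s^2)w'=-w'$; $(z,w',z)=s\,wz+t\,zw=2st\,w'=-w'$.
- $c$: $(c,z,z)=r\,c'z-\frac r2c=0$; $(z,z,c)=\frac r2c+r\,zc'=\frac r2c-\frac r2c=0$; $(z,c,z)=-r\,c'z-r\,zc'=-\frac r2c+\frac r2c=0$.
- $c'$: $(c',z,z)=\frac12cz-\frac r2c'=0$; $(z,z,c')=\frac r2c'+\frac12zc=\frac r2c'-\frac r2c'=0$; $(z,c',z)=-\frac12cz-\frac12zc=-\frac r2c'+\frac r2c'=0$.

**The triple $z,v,w$.** Only one argument is odd, so (14) asks for full skew-symmetry.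

- $(v,w,z)=\frac12cz-t\,vw'=(\frac r2+t^2)c'=c'$
- $(w,v,z)=\frac12cz-s\,wv'=(\frac r2-s^2)c'=-c'$
- $(v,z,w)=s\,v'w-s\,vw'=2st\,c'=-c'$
- $(w,z,v)=t\,w'v-t\,wv'=-2st\,c'=c'$
- $(z,v,w)=t\,v'w-\frac12zc=(t^2+\frac r2)c'=c'$
- $(z,w,v)=s\,w'v-\frac12zc=(-s^2+\frac r2)c'=-c'$

**The triple $z,v',w$.** All six associators vanish, so (14) holds.

- $(v',w,z)=t\,c'z-t\,v'w'=\frac t2c-\frac t2c=0$
- $(w,v',z)=s\,c'z-s\,wv=\frac s2c-\frac s2c=0$
- $(v',z,w)=s\,vw-s\,v'w'=\frac s2c-\frac s2c=0$
- $(w,z,v')=t\,w'v'+t\,wv=-\frac t2c+\frac t2c=0$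
- $(z,v',w)=-t\,vw-t\,zc'=-\frac t2c+\frac t2c=0$
- $(z,w,v')=s\,w'v'-s\,zc'=-\frac s2c+\frac s2c=0$

**The triple $z,v,w'$.** Again all six vanish.

- $(v,w',z)=-t\,c'z+t\,vw=-\frac t2c+\frac t2c=0$
- $(w',v,z)=-s\,c'z-s\,w'v'=-\frac s2c+\frac s2c=0$
- $(v,z,w')=s\,v'w'-s\,vw=\frac s2c-\frac s2c=0$
- $(w',z,v)=-t\,wv-t\,w'v'=-\frac t2c+\frac t2c=0$
- $(z,v,w')=t\,v'w'+t\,zc'=\frac t2c-\frac t2c=0$
- $(z,w',v)=s\,wv+s\,zc'=\frac s2c-\frac s2c=0$

**The triple $z,v',w'$.** All arguments are odd, so (14) asks for symmetry. All six associators equal $c'$.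

- $(v',w',z)=\frac12cz+t\,v'w=(\frac r2+t^2)c'=c'$
- $(w',v',z)=-\frac12cz-s\,w'v=(-\frac r2+s^2)c'=c'$
- $(v',z,w')=s\,vw'-s\,v'w=-2st\,c'=c'$
- $(w',z,v')=-t\,wv'+t\,w'v=-2st\,c'=c'$
- $(z,v',w')=-t\,vw'-\frac12zc=(t^2+\frac r2)c'=c'$
- $(z,w',v')=s\,wv'+\frac12zc=(s^2-\frac r2)c'=c'$

This proves the Lemma. $\square$

## 9. Proof of Theorem 1(a): evaluating $u_{4m}^{f_m}$ in the Grassmann envelope

Admissibility was shown in Section 2. Let $G$ be the Grassmann algebra over $F'$ on $\varepsilon_0,\varepsilon_1,\dots,\varepsilon_{4m}$ (from here on the $\varepsilon_i$ are these generators). By the Lemma, $G(A)$ is an alternative algebra over $F'$, hence over $F$. Consider the homomorphism $Alt[X]\to G(A)$ with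
$$x_i\mapsto z\otimes\varepsilon_i\ (1\le i\le4m),\qquad x\mapsto z\otimes\varepsilon_0+(v+w)\otimes1,$$
and all other generators sent to $0$. We omit the sign $\otimes$ where convenient.

**Step 1: the action of $E_{ij}$.** For a homogeneous basis element $b$ and $g$ of the same parity, $(b\otimes g,z\varepsilon_i,z\varepsilon_j)=(b,z,z)\otimes g\varepsilon_i\varepsilon_j$. By the values of $(\mu,z,z)$ in the Lemma,
$$v\mapsto v\,\varepsilon_i\varepsilon_j,\quad w\mapsto-w\,\varepsilon_i\varepsilon_j,\quad z\varepsilon_0\mapsto0,\quad v'\varepsilon_0\mapsto v'\varepsilon_0\varepsilon_i\varepsilon_j,\quad w'\varepsilon_0\mapsto-w'\varepsilon_0\varepsilon_i\varepsilon_j,\quad c\mapsto0.$$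
Further applications of operators $E_{kl}$ act in the same way, with the Grassmann factors appended on the right.

**Step 2: the image of $x^2$.** Since $\varepsilon_0^2=0$, the square of $z\varepsilon_0$ is $0$. The mixed terms are $(zv+vz+zw+wz)\varepsilon_0=(s+t)(v'+w')\varepsilon_0=(v'+w')\varepsilon_0$. Finally $(v+w)^2=vw+wv=c$. So $x^2\mapsto(v'+w')\varepsilon_0+c$.

**Step 3: one summand of $f_m(x^2,x,x_1,\dots,x_{4m})$.** As $m\ge1$, at least one operator is applied in each entry, so the parts $c$ and $z\varepsilon_0$ die. The $\sigma$-summand maps to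
$$\operatorname{sgn}\sigma\,\bigl[(v'+(-1)^mw')\,\varepsilon_0\varepsilon_{\sigma1}\cdots\varepsilon_{\sigma(2m)},\;(v+(-1)^mw)\,\varepsilon_{\sigma(2m+1)}\cdots\varepsilon_{\sigma(4m)}\bigr].$$
The Grassmann factor of the second entry is even, so it commutes with that of the first, and the commutator is computed in $A$. There $v'v=vv'=w'w=ww'=0$, and
$$v'w-wv'=(t-s)c'=-rc',\qquad w'v-vw'=(-s+t)c'=-rc'.$$
Both cross terms carry the coefficient $(-1)^m$. Since $\operatorname{sgn}\sigma\;\varepsilon_{\sigma1}\cdots\varepsilon_{\sigma(4m)}=\varepsilon_1\cdots\varepsilon_{4m}$, the summand equals $(-1)^m(-2r)\,c'\otimes\varepsilon_0\varepsilon_1\cdots\varepsilon_{4m}$, independently of $\sigma$.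

**Step 4: the total.** Exchanging the first $2m$ and the last $2m$ positions is a permutation of sign $(-1)^{(2m)^2}=1$, and it exchanges the two blocks of operators in $f_m$. Together with the skew-symmetry of the commutator this gives $f_m(x,x^2,\dots)=-f_m(x^2,x,\dots)$, so $u_{4m}^{f_m}=2f_m(x^2,x,x_1,\dots,x_{4m})$. Summing the $(4m)!$ equal summands,
$$u_{4m}^{f_m}\;\mapsto\;4\,(4m)!\,(-1)^{m+1}\,r\;c'\otimes\varepsilon_0\varepsilon_1\cdots\varepsilon_{4m}\ne0.$$
Hence $u_{4m}^{f_m}\ne0$. By (ii), $u_{4m}^{f_m}=\lambda_mu_{4m}$ with $\lambda_m\in F\setminus\{0\}$. $\blacksquare$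

## 10. Proof of Theorem 1(c): $T={alg}_T\{u_4,u_8\}={alg}_T\{u_4+u_8\}$

**Two generators.** By definition and (vi), $T={alg}_T\{u_{4m}\mid m\ge1\}$. By Theorem 1(a) this equals ${alg}_T\{u_{4m}^{f_m}\mid m\ge1\}$. By Theorem 1(b) every $u_{4m}^{f_m}$ lies in $V_1+V_2\subseteq{alg}_T\{u_4^{f_1},u_8^{f_2}\}$, which is ${alg}_T\{u_4,u_8\}$, again by Theorem 1(a). So $T={alg}_T\{u_4,u_8\}$.

**One generator.** Let $g=u_4(x,x_1,\dots,x_4)+u_8(x,x_1,\dots,x_8)$. The endomorphism that sends $x_8$ to $0$ and fixes the other generators kills $u_8$, which is linear in $x_8$, and fixes $u_4$. So $u_4\in{alg}_T\{g\}$, then $u_8=g-u_4\in{alg}_T\{g\}$, and $T={alg}_T\{g\}$. $\blacksquare$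

Thus the answer to the question is yes: $T$ is finitely generated as a $T$-subalgebra.

## 11. Proof of Theorem 2(a): $T\cdot T=0$

**Step 1: values of $u_4$ and $u_8$ are central.** Let $u\in\{u_4,u_8\}$ and let $a,b\in X$ be generators not occurring in $u$. By (i), together with Theorem 1(a), $[u,a]=0$ and $(u,a,b)=0$. Apply an endomorphism that has prescribed values on the variables of $u$ and sends $a,b$ to arbitrary elements. It follows that every value $\bar u$ of $u$ is central.

**Step 2: values of $u_4$ and $u_8$ annihilate associators.** Let $a,b,d\in X$ be generators not occurring in $u$. By (iv), $ua$ lies in the associative center. As $u$ is central,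
$$0=(ua,b,d)=((ua)b)d-(ua)(bd)=u((ab)d)-u(a(bd))=u\,(a,b,d).$$
Applying endomorphisms as in Step 1, $\bar u\,(a,b,d)=0$ for every value $\bar u$ and all $a,b,d\in Alt[X]$.

**Step 3: from associators to the ideal that they generate.** The set $\{y\mid\bar uy=0\}$ is an ideal, because $\bar u(yb)=(\bar uy)b$ and $\bar u(by)=(\bar ub)y=(b\bar u)y=b(\bar uy)$. By Step 2 it contains the ideal $D$ generated by all associators.

**Step 4: values of $u_4$ and $u_8$ lie in $D$.** The quotient $Alt[X]/D$ is associative, and every homomorphism of $Alt[X]$ to an associative algebra kills $D$. So $Alt[X]/D$ is the free associative algebra, and $D$ is the kernel of the canonical homomorphism of $Alt[X]$ onto it. An admissible $f$ lies in $D$. Endomorphisms map associators to associators, hence $D$ into $D$. So all values of $f$ lie in $D$, and with them all values of $u_4$ and $u_8$.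

**Conclusion.** By Steps 3 and 4 the product of any two values of $u_4,u_8$ is $0$. By Theorem 1(c), $T={alg}_T\{u_4,u_8\}$ is spanned by products of such values; only products with a single factor survive. So $T$ is the linear span of the values of $u_4$ and $u_8$, and $T\cdot T=0$. $\blacksquare$

## 12. Proof of Theorem 2(b): the Noetherian module $\Lambda[p]$

**Step 1: a finite subset $M_0$.** The ring $\Lambda$ is a polynomial ring in three elementary symmetric functions, hence Noetherian. By (13), $\Lambda[p]=\Lambda+\Lambda p+\Lambda p^2$ is a finitely generated, hence Noetherian, $\Lambda$-module. So the submodule generated by $\{p^m\mid m\in M\}$ is finitely generated. Each of finitely many generators involves only finitely many of the $p^m$, so the submodule is generated by $\{p^k\mid k\in M_0\}$ for a finite $M_0\subseteq M$.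

**Step 2: back to the algebra.** Let $m\in M$ and write $p^m=\sum_{k\in M_0}\lambda_kp^k$ with $\lambda_k\in\Lambda$. Passing to homogeneous components, we may take $\lambda_k$ homogeneous of degree $2m-2k$, and $\lambda_k=0$ if this is negative, so that only $k\le m$ occur. In the algebra $\mathfrak B$ built for $n=4m$, (11) gives $W(p^m)\in\sum_{k\in M_0}V_k\otimes R$. By (12) and comparison of the coefficients of $e_1\cdots e_n$, $u_{4m}^{f_m}\in\sum_{k\in M_0}V_k$. By Theorem 1(a), applied to $m$ and to all $k\in M_0$, $u_{4m}\in{alg}_T\{u_{4k}\mid k\in M_0\}$. This proves the first claim.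

**Step 3: the tails.** Let $M=\{m\mid m\ge k\}$. Multiplying (13) by $p^{k+j}$, $j\ge0$, gives
$$p^{k+j+3}=s_1p^{k+j+2}-s_2p^{k+j+1}+s_3p^{k+j}.$$
By induction on $j$, all $p^m$ with $m\ge k$ lie in the $\Lambda$-module generated by $p^k,p^{k+1},p^{k+2}$. So $M_0=\{k,k+1,k+2\}$ works in Step 2, and ${alg}_T\{u_{4m}\mid m\ge k\}={alg}_T\{u_{4k},u_{4k+4},u_{4k+8}\}$. $\blacksquare$

For the whole family, $k=1$, the tail statement gives the three generators $u_4,u_8,u_{12}$, whereas Theorem 1 needs only two. The difference is the term $s_3$ in (13): in Step 9 of Section 7 the constant term $A\in\Lambda$ is killed by $W$, while for the powers $p^m$ with $m\ge k+3$ it multiplies $p^k$ with $k\ge1$ and must be kept.
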